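\title{Feathered topological gyrogroups are $D$-spaces}

\begin{abstract}
A topological gyrogroup is feathered if it contains a nonempty compact set of countable character. We prove that every feathered Hausdorff topological gyrogroup is a $D$-space, which answers a question of Bao, Zhang and Xu. The compact set yields a decreasing sequence of symmetric relations whose iterated sections shrink to compact sets, and a greedy construction shows that every $T_1$-space with such a sequence is a $D$-space; no triangle inequality between the relations is needed. The same relations give locally finite open expansions of locally finite families, the relations $l(G)=e(G)\le c(G)$, and paracompactness under each of the additional hypotheses ccc, submetacompact, locally compact. Countable character cannot be weakened to character at most $\aleph_1$.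
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{neighborhood assignment} on a topological space $X$ is a map $\varphi$ that assigns to each $x\in X$ an open set $\varphi(x)\ni x$. For $S\subseteq X$ we write $\varphi(S)=\bigcup_{x\in S}\varphi(x)$. The space $X$ is a \emph{$D$-space} if for every neighborhood assignment $\varphi$ there is a closed discrete set $D\subseteq X$ with $\varphi(D)=X$.

The definition relaxes compactness. A space is compact exactly when every neighborhood assignment admits a \emph{finite} set $F$ with $\varphi(F)=X$: the sets $\varphi(x)$ form an open cover, and every open cover gives an assignment if we choose for each point a member that contains it. So compact $T_1$-spaces are $D$-spaces, and a $D$-space whose closed discrete subsets are all finite is compact. Metric spaces are $D$-spaces as well; the short proof is in Section~\ref{sec:metric}.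

A \emph{gyrogroup} is a set $G$ with a binary operation $\oplus$ such that
\begin{itemize}
\item[(G1)] there is $0\in G$ with $0\oplus a=a$ for all $a\in G$;
\item[(G2)] for each $a\in G$ there is $\ominus a\in G$ with $\ominus a\oplus a=0$;
\item[(G3)] for all $a,b\in G$ there is an automorphism $\mathrm{gyr}[a,b]$ of $(G,\oplus)$ with $a\oplus(b\oplus c)=(a\oplus b)\oplus\mathrm{gyr}[a,b](c)$ for all $c\in G$;
\item[(G4)] $\mathrm{gyr}[a,b]=\mathrm{gyr}[a\oplus b,b]$ for all $a,b\in G$.
\end{itemize}
The \emph{gyrations} $\mathrm{gyr}[a,b]$ measure the failure of associativity, and a group is a gyrogroup in which they are all the identity. A \emph{topological gyrogroup} is a gyrogroup with a Hausdorff topology for which $\oplus\colon G\times G\to G$ and $\ominus\colon G\to G$ are continuous.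

\begin{example}\label{ex:disc}
On the open unit disc $\mathbb D\subseteq\mathbb C$ put $a\oplus b=(a+b)/(1+\bar ab)$ and $\ominus a=-a$. The identity $1-|a\oplus b|^2=(1-|a|^2)(1-|b|^2)/|1+\bar ab|^2$ shows that $a\oplus b\in\mathbb D$. With $s=a\oplus b$ and $\gamma=(1+a\bar b)/(1+\bar ab)$,
\[
a\oplus(b\oplus c)=\frac{(1+a\bar b)c+(a+b)}{(\bar a+\bar b)c+(1+\bar ab)}=\frac{\gamma c+s}{\bar s\gamma c+1}=s\oplus\gamma c .
\]
As $|\gamma|=1$, the rotation $c\mapsto\gamma c$ is an automorphism, so (G3) holds. For (G4), both $(1+s\bar b)(1+\bar ab)$ and $(1+\bar sb)(1+a\bar b)$ equal $1+\bar ab+a\bar b+|b|^2$, whence $(1+s\bar b)/(1+\bar sb)=\gamma$. For $a=1/2$ and $b=i/2$ we get $\gamma\neq1$, so this topological gyrogroup is not a group.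
\end{example}

An \emph{outer base} of a set $K\subseteq X$ is a family of open sets containing $K$ such that every open set containing $K$ contains a member of the family. The set $K$ has \emph{character at most $\kappa$} in $X$ if it has an outer base of cardinality at most $\kappa$. A topological gyrogroup is \emph{feathered} if it contains a nonempty compact set of countable character. Bao, Zhang and Xu \cite{BZX} pose the question:
\begin{quote}
If a topological gyrogroup is feathered, is it a $D$-space?
\end{quote}

\begin{theorem}\label{thm:A}
Every feathered Hausdorff topological gyrogroup is a $D$-space.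
\end{theorem}

The two extreme choices of the compact set $K$ suggest this answer. If $K=G$, then $G$ is compact. If $K=\{0\}$ and $G$ is a group, we can choose a base $(V_n)$ at the identity with $V_n=V_n^{-1}$ and $V_{n+1}V_{n+1}\subseteq V_n$, and the sets $V_nx$ behave like balls of radius $2^{-n}$: associativity gives $V_{n+1}(V_{n+1}x)\subseteq V_nx$ for all $x$ at once, which is a triangle inequality. In between, one expects $G$ to resemble a product of a metric space and a compact space. An instance is $\mathbb D\times\{0,1\}^{\omega_1}$ with coordinatewise operations, where $K=\{0\}\times\{0,1\}^{\omega_1}$ has the outer base $\{|z|<1/n\}\times\{0,1\}^{\omega_1}$; it is not compact, not first countable and not a group.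

The difficulty is that this triangle inequality is not at hand in general. In a gyrogroup $v\oplus(w\oplus x)=(v\oplus w)\oplus\mathrm{gyr}[v,w](x)$, and the gyration moves the center $x$. Moreover $K$ need not be closed under $\oplus$, so the members of its outer base cannot be asked to satisfy $V_{n+1}\oplus V_{n+1}\subseteq V_n$. What survives is pointwise information: for each fixed $x$, the sets $V_n\oplus x$ and $V_n\oplus(V_n\oplus x)$ shrink to compact sets as $n\to\infty$, at a rate that depends on $x$. We isolate this property under the name of a $2$-structure (Definition~\ref{def:structure}) and prove that a $T_1$-space with a $2$-structure is a $D$-space (Theorem~\ref{thm:B}). Sections~\ref{sec:algebra} and~\ref{sec:relations} construct the structure on $G$.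

The same structure gives further covering properties. The terms in the next theorem are recalled in Section~\ref{sec:covering}, where it is proved.

\begin{theorem}\label{thm:C}
Let $G$ be a feathered Hausdorff topological gyrogroup.
\begin{itemize}
\item[(1)] Every locally finite family $\{S_i\}_{i\in I}$ of subsets of $G$ has a locally finite open expansion: there are open sets $T_i\supseteq S_i$ such that $\{T_i\}_{i\in I}$ is locally finite.
\item[(2)] $l(G)=e(G)\le c(G)$, where $l$, $e$, $c$ are the Lindel\"of number, the extent and the cellularity. In particular, if $G$ is ccc, then $G$ is Lindel\"of and paracompact. If every locally finite family of nonempty open subsets of $G$ is finite (for Tychonoff $G$: if $G$ is pseudocompact), then $G$ is compact.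
\item[(3)] $G$ is paracompact if and only if it is submetacompact.
\item[(4)] If $G$ is locally compact, then $G$ is a topological sum of $\sigma$-compact clopen subspaces, and hence paracompact.
\end{itemize}
\end{theorem}

We do not claim paracompactness without the additional hypotheses in (2)--(4). Finally, the countability hypothesis is sharp (Section~\ref{sec:sharp}).

\begin{theorem}\label{thm:sharp}
In Theorem~\ref{thm:A}, ``countable character'' cannot be weakened to ``character at most $\aleph_1$'', even for topological groups: there is a Hausdorff topological group that contains a nonempty compact set of character at most $\aleph_1$ and is not a $D$-space.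
\end{theorem}

\section{The greedy construction in a metric space}\label{sec:metric}

We recognize closed discrete sets by the following criterion. \emph{A subset $D$ of a $T_1$-space is closed and discrete if and only if every point $z$ has a neighborhood $U$ with $U\cap D$ finite.} Indeed, removing from $U$ the finitely many points of $D\setminus\{z\}$ leaves a neighborhood of $z$ that meets $D$ at most in $z$; the converse is immediate.

Given $\varphi$, the obvious attempt is to pick points one after another, each outside the neighborhoods assigned to the earlier ones, until $X$ is covered. This can produce a set that accumulates. On $X=[0,1]$ let $\varphi(0)=X$ and $\varphi(x)=(x/2,2x)\cap X$ for $x>0$. The choices $1,\frac12,\frac14,\dots$ are legitimate, they cover $(0,1]$, and the point $0$ must be added last; the result is not discrete. The fault is that points with small neighborhoods were chosen while the point $0$, with a large neighborhood, was waiting.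

The remedy is to serve large neighborhoods first. Let $(X,d)$ be a metric space and $B_n(x)$ the open ball of radius $2^{-n}$ about $x$. We work in stages $n=0,1,2,\dots$ and let $G_n$ be the open set covered before stage $n$. At stage $n$ a point $x\notin G_n$ is \emph{eligible} if $B_n(x)\subseteq\varphi(x)$. We pick eligible points greedily, by transfinite recursion, until all eligible points are covered, and call the chosen set $D_n$. (In the example only $0$ is eligible at stage $0$, and $D_0=\{0\}$ finishes the construction.) Three observations complete the proof.
\begin{itemize}
\item[(a)] A later point of $D_n$ lies outside $\varphi(x)\supseteq B_n(x)$ for every earlier point $x$. So distinct points of $D_n$ are at distance at least $2^{-n}$, and by the triangle inequality every ball $B_{n+1}(z)$ contains at most one of them.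
\item[(b)] Every $x$ is covered: if $B_n(x)\subseteq\varphi(x)$, then $x\in G_n$ or $x$ is eligible at stage $n$.
\item[(c)] If $z\in G_m$, then the neighborhood $G_m\cap B_m(z)$ misses $D_n$ for $n\ge m$ and, by (a), contains at most one point of $D_n$ for each $n<m$. So $\bigcup_nD_n$ is closed and discrete.
\end{itemize}

Two features of the metric are lost in a feathered gyrogroup. The ``balls'' about $x$ shrink to a compact set instead of the point $x$, so no ball need fit into $\varphi(x)$ and (b) fails as stated. And the triangle inequality in (a) is missing. The next section repairs both steps.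

\section{Spaces with a $2$-structure are $D$-spaces}\label{sec:structure}

For a relation $W\subseteq X\times X$ put $W(x)=\{y:(x,y)\in W\}$, $W(S)=\bigcup_{x\in S}W(x)$, $W^0(x)=\{x\}$ and $W^{i+1}(x)=W(W^i(x))$. Thus $W^i(x)$ is the set of points reached from $x$ in $i$ steps of $W$, and $W^i(y)\subseteq W^{i+j}(x)$ for $y\in W^j(x)$. If $W$ is reflexive, then $W^i(x)\subseteq W^{i+1}(x)$. If $W$ is symmetric, then $y\in W^i(x)$ if and only if $x\in W^i(y)$. If all sections $W(x)$ are open, then so is every $W(S)$.

\begin{definition}\label{def:structure}
Let $X$ be a $T_1$-space and $1\le k\le\infty$. A \emph{$k$-structure} on $X$ is a sequence $W_0\supseteq W_1\supseteq\cdots$ of reflexive symmetric relations on $X$, with all sections $W_n(x)$ open, such that for every $x\in X$ and every finite $i$ with $1\le i\le k$ there is a compact set $C^i(x)\subseteq\bigcap_nW_n^i(x)$ with the property that every open set $O\supseteq C^i(x)$ contains $W_n^i(x)$ for some $n$.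
\end{definition}

In other words, $\{W^i_n(x):n\in\omega\}$ is an outer base of $C^i(x)$. Since the relations decrease, an open $O\supseteq C^i(x)$ contains $W_n^i(x)$ for all large $n$. The sets $C^i(x)$ are determined by the relations: if $y\notin C^i(x)$, then the open set $X\setminus\{y\}$ contains some $W^i_n(x)$, so $C^i(x)=\bigcap_nW_n^i(x)$.

\begin{example}\label{ex:structures}
(a) Let $f\colon X\to M$ be a continuous closed map with compact fibers from a $T_1$-space to a metric space, and let $W_n=\{(x,y):d(f(x),f(y))<2^{-n}\}$. This is an $\infty$-structure with $C^i(x)=f^{-1}(f(x))$. Indeed, if $O\supseteq C^i(x)$ is open, then $M\setminus f(X\setminus O)$ is an open neighborhood of $f(x)$ whose preimage lies in $O$, and $f$ maps $W_n^i(x)$ into the ball of radius $i2^{-n}$ about $f(x)$. Metric spaces, compact $T_1$-spaces and their products are covered by this case.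

(b) On $\mathbb R$ let $W_n=\{(x,y):|x-y|<1+2^{-n}\}$. Then $W_n^i(x)$ is the open interval of radius $i(1+2^{-n})$ about $x$, and we have an $\infty$-structure with $C^i(x)=[x-i,x+i]$. Here $2\in W_m^2(0)\setminus W_n(0)$ for all $m,n$, so no triangle inequality $W_m^2(x)\subseteq W_n(x)$ holds.
\end{example}

\begin{theorem}\label{thm:B}
A $T_1$-space with a $2$-structure is a $D$-space.
\end{theorem}

To repair (b), we let finitely many points of the compact set $C^1(x)$ cover the ball $W_n(x)$ on behalf of $x$. So each stage has two sets: the greedily chosen centers $A_n$ and the set $D_n$ of their representatives. Step (c) needs $D_n\cap G_n=\emptyset$, so the representatives must be uncovered points. Their neighborhoods cannot be expected to cover the part of $W_n(x)$ that is already covered, and therefore $G_n$ is allowed to help in \eqref{eq:eligible} below.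

\begin{proof}
Write $C(x)=C^1(x)$ and let $\varphi$ be a neighborhood assignment. We construct sets $D_n$ recursively and put $G_n=\varphi(D_0\cup\dots\cup D_{n-1})$; these sets are open and increasing, and $G_0=\emptyset$.

\medskip\noindent\emph{Stage $n$.} Let $X_n$ be the set of all $x\in X\setminus G_n$ for which there is a finite set $F\subseteq C(x)\setminus G_n$ with
\begin{equation}\label{eq:eligible}
W_n(x)\subseteq G_n\cup\varphi(F),
\end{equation}
and fix such a set $F=F_x$ for each $x\in X_n$. By transfinite recursion choose
\[
x_\xi\in X_n\setminus\bigcup_{\eta<\xi}\varphi(F_{x_\eta})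
\]
as long as this set is nonempty. By \eqref{eq:eligible}, $x_\eta\in W_n(x_\eta)\setminus G_n\subseteq\varphi(F_{x_\eta})$, so no point is chosen twice and the recursion stops. Let $A_n$ be the set of the chosen points $x_\xi$ and $D_n=\bigcup_\xi F_{x_\xi}$. Then
\begin{equation}\label{eq:stage}
X_n\subseteq\varphi(D_n)\subseteq G_{n+1},\qquad D_n\cap G_n=\emptyset .
\end{equation}

\medskip\noindent\emph{Step 1: every $w\in X$ has a neighborhood with at most one point of $A_n$.} The ball $W_n(w)$ may contain many centers, and without a triangle inequality a smaller ball does not separate them. We use the order of the construction instead. If $W_n(w)\cap A_n=\emptyset$, take $W_n(w)$. Otherwise let $\xi$ be least with $x_\xi\in W_n(w)$. By symmetry and \eqref{eq:eligible},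
\[
w\in W_n(x_\xi)\subseteq Q:=G_n\cup\varphi(F_{x_\xi}),
\]
and $Q$ is open. For $\xi'>\xi$ the point $x_{\xi'}$ lies outside $G_n$, because it belongs to $X_n$, and outside $\varphi(F_{x_\xi})$, by its choice; so $x_{\xi'}\notin Q$. For $\xi'<\xi$ we have $x_{\xi'}\notin W_n(w)$. Hence $W_n(w)\cap Q$ is a neighborhood of $w$ that contains no point of $A_n$ other than $x_\xi$.

\medskip\noindent\emph{Step 2: every $z\in X$ has a neighborhood with only finitely many points of $D_n$.} A representative $d$ close to $z$ need not have its center close to $z$. But $d\in C(x_\xi)$, so $d$ is one $W_m$-step from $x_\xi$ for \emph{every} $m$, and the center is within two steps of $z$. This is where $C^2$ enters. By Step 1 and compactness, $C^2(z)$ is covered by finitely many open sets with at most one point of $A_n$ each; their union $O$ is open and $O\cap A_n$ is finite. Choose $m$ with $W_m^2(z)\subseteq O$. If $d\in F_{x_\xi}\cap W_m(z)$, then $d\in C(x_\xi)\subseteq W_m(x_\xi)$, so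
\[
x_\xi\in W_m(d)\subseteq W_m^2(z)\subseteq O .
\]
Thus $W_m(z)$ meets $F_{x_\xi}$ for only finitely many $\xi$. Each $F_{x_\xi}$ is finite, so $W_m(z)\cap D_n$ is finite.

\medskip\noindent\emph{Step 3: $\bigcup_nG_n=X$.} Let $G_\omega=\bigcup_nG_n$ and suppose that $x\notin G_\omega$. The set $C(x)\setminus G_\omega$ is closed in $C(x)$, hence compact, and it is covered by the sets $\varphi(y)$ with $y\in C(x)\setminus G_\omega$. So there is a finite $F\subseteq C(x)\setminus G_\omega$ with $C(x)\subseteq\varphi(F)\cup G_\omega$. The open sets $\varphi(F)\cup G_m$ increase with $m$ and cover $C(x)$, so $C(x)\subseteq\varphi(F)\cup G_m$ for some $m$. For all large $n$ we have $W_n(x)\subseteq\varphi(F)\cup G_m$; take such an $n$ with $n\ge m$. Then \eqref{eq:eligible} holds, $F\subseteq C(x)\setminus G_n$, and $x\notin G_n$. So $x\in X_n\subseteq G_{n+1}$ by \eqref{eq:stage}, a contradiction.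

\medskip\noindent\emph{Step 4.} Let $D=\bigcup_nD_n$. Then $\varphi(D)=\bigcup_nG_n=X$. Given $z\in X$, pick $m$ with $z\in G_m$. For $n\ge m$ we have $D_n\cap G_m\subseteq D_n\cap G_n=\emptyset$. Intersecting $G_m$ with the neighborhoods of $z$ given by Step 2 for $n=0,\dots,m-1$, we get a neighborhood of $z$ with only finitely many points of $D$. As $X$ is $T_1$, the criterion of Section~\ref{sec:metric} shows that $D$ is closed and discrete.
\end{proof}

Symmetry of the relations was used in Steps 1 and 2, the set $C^2$ in Step 2, the outer base of $C^1$ in Step 3, and the $T_1$ axiom in Step 4. That the relations form a sequence matters in Step 4: each stage has only finitely many predecessors.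

\section{Translations in a gyrogroup}\label{sec:algebra}

For $a,x\in G$ let $L_a(b)=a\oplus b$ and $R_x(v)=v\oplus x$. The balls of our structure will be the sets $V\oplus x=R_x(V)$. They are open if $R_x$ is a homeomorphism, and for this we need a formula in $\oplus$ and $\ominus$ that solves $v\oplus x=y$ for $v$. Axiom (G3) speaks of left translations only; the link to right translations is the identity (ii) below, which says that $L_cL_aL_c$ is again a left translation. It shows how to find $v$: with $c=\ominus x$ we have $L_cL_aL_c(x)=\ominus x\oplus(a\oplus0)$, and this equals $y$ for $a=x\oplus y$.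

\begin{lemma}\label{lem:algebra}
Let $G$ be a gyrogroup and $a,c,x\in G$.
\begin{itemize}
\item[(i)] $L_a$ is a bijection with inverse $L_{\ominus a}$; also $a\oplus0=a$, $\ominus\ominus a=a$ and $\ominus0=0$.
\item[(ii)] $L_{c\oplus(a\oplus c)}=L_cL_aL_c$.
\item[(iii)] $R_x$ is a bijection with inverse $r_x(y)=\ominus x\oplus\bigl((x\oplus y)\oplus(\ominus x)\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (G3), (G2) and (G1), $\ominus a\oplus(a\oplus b)=0\oplus\mathrm{gyr}[\ominus a,a](b)=\mathrm{gyr}[\ominus a,a](b)$, that is, $L_{\ominus a}L_a=\mathrm{gyr}[\ominus a,a]$. The right side is injective, so every $L_a$ is injective. Next,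
\[
a\oplus b=0\oplus(a\oplus b)=(0\oplus a)\oplus\mathrm{gyr}[0,a](b)=a\oplus\mathrm{gyr}[0,a](b),
\]
so $\mathrm{gyr}[0,a]=\mathrm{id}$ by injectivity of $L_a$. By (G4), $\mathrm{gyr}[\ominus a,a]=\mathrm{gyr}[\ominus a\oplus a,a]=\mathrm{gyr}[0,a]=\mathrm{id}$. Hence $L_{\ominus a}L_a=\mathrm{id}$. So $L_{\ominus a}$ is surjective as well as injective, and $L_a=L_{\ominus a}^{-1}$.

From $L_{\ominus a}(a\oplus0)=0=L_{\ominus a}(a)$ we get $a\oplus0=a$. Thus $L_a(0)=a$, and an element is determined by its left translation. Both $L_a$ and $L_{\ominus\ominus a}$ are inverse to $L_{\ominus a}$, so $\ominus\ominus a=a$. Finally $\ominus0=\ominus0\oplus0=0$.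

(ii) By (G3) and (i), $\mathrm{gyr}[p,b]=L_{p\oplus b}^{-1}L_pL_b$ for all $p,b$. Put $p=\ominus a$ and $b=a\oplus c$, so that $p\oplus b=c$. Then (G4) reads $\mathrm{gyr}[p,b]=\mathrm{gyr}[c,b]$, that is, $L_c^{-1}L_pL_b=L_{c\oplus b}^{-1}L_cL_b$. Cancel $L_b$ and solve for $L_{c\oplus b}$: this gives $L_{c\oplus b}=L_cL_p^{-1}L_c=L_cL_aL_c$.

(iii) By (ii) with $c=\ominus x$ and $a=x\oplus y$, we have $L_{r_x(y)}=L_{\ominus x}L_{x\oplus y}L_{\ominus x}$. Applying this to $x$,
\[
r_x(y)\oplus x=L_{\ominus x}L_{x\oplus y}(0)=\ominus x\oplus(x\oplus y)=y .
\]
For $y=v\oplus x$, a second use of (ii) gives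
\[
L_{r_x(v\oplus x)}=L_{\ominus x}L_{x\oplus(v\oplus x)}L_{\ominus x}=L_{\ominus x}L_xL_vL_xL_{\ominus x}=L_v ,
\]
so $r_x(v\oplus x)=v$.
\end{proof}

In a group, $r_x(y)=x^{-1}\bigl((xy)x^{-1}\bigr)=yx^{-1}$, as expected. In a topological gyrogroup the maps $L_a$, $L_{\ominus a}$, $R_x$, $r_x$ are continuous and $\ominus$ is a continuous involution. Hence \emph{all $L_a$, all $R_x$ and $\ominus$ are homeomorphisms of $G$.}

\section{The structure of a feathered gyrogroup}\label{sec:relations}

Let $G$ be a topological gyrogroup. For $A,B\subseteq G$ write $A\oplus B=\{a\oplus b:a\in A,\ b\in B\}$ and $\ominus A=\{\ominus a:a\in A\}$. Call $V$ \emph{symmetric} if $\ominus V=V$. If $U$ is an open neighborhood of $0$, then $U\cap\ominus U$ is a symmetric one contained in $U$.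

\begin{lemma}\label{lem:relation}
Let $V$ be a symmetric open neighborhood of $0$ and $W_V=\{(x,y):y\in V\oplus x\}$. Then $W_V$ is reflexive and symmetric, its sections are open, and $W_V(S)=V\oplus S$ for $S\subseteq G$.
\end{lemma}

\begin{proof}
We have $x=0\oplus x\in V\oplus x$. If $y=v\oplus x$ with $v\in V$, then $x=\ominus v\oplus y$ by Lemma~\ref{lem:algebra}(i), and $\ominus v\in V$. The section $W_V(x)=R_x(V)$ is open because $R_x$ is a homeomorphism. The last formula restates the definition.
\end{proof}

The side on which $V$ acts is chosen for the sake of symmetry. If $y=x\oplus v$, then (G3) gives $y\oplus\mathrm{gyr}[x,v](\ominus v)=x\oplus(v\oplus(\ominus v))=x$, so the step back from $y$ to $x$ involves a gyration that depends on $x$ and need not preserve $V$. With $V$ on the left, no gyration appears.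

\begin{lemma}\label{lem:regular}
Every topological gyrogroup $G$ is regular.
\end{lemma}

\begin{proof}
Let $U$ be an open neighborhood of $x$. The map $(v,w)\mapsto v\oplus(w\oplus x)$ is continuous and sends $(0,0)$ to $x$, so there is a symmetric open $V\ni0$ with $V\oplus(V\oplus x)\subseteq U$; that is, $W^2(x)\subseteq U$ for $W=W_V$. If $y$ is in the closure of $W(x)$, then the neighborhood $W(y)$ of $y$ contains a point $s\in W(x)$, and $y\in W(s)\subseteq W^2(x)$. So the neighborhood $W(x)$ of $x$ has its closure in $U$.
\end{proof}

To pass from $i$ steps to $i+1$ steps we use Wallace's theorem: if $A\subseteq X$ and $B\subseteq Y$ are compact and $N\subseteq X\times Y$ is an open set containing $A\times B$, then there are open sets $P\supseteq A$ and $Q\supseteq B$ with $P\times Q\subseteq N$.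

\begin{proposition}\label{prop:structure}
Every feathered topological gyrogroup $G$ has an $\infty$-structure.
\end{proposition}

\begin{proof}
Let $K$ be a nonempty compact set with a countable outer base $(U_n)$. We first arrange that $K$ contains $0$ and is symmetric, as Lemma~\ref{lem:relation} requires. For $a\in K$ the homeomorphism $L_{\ominus a}$ maps $K$ to a compact set of countable character that contains $0$, so we may assume $0\in K$. Replacing $U_n$ by $U_0\cap\dots\cap U_n$, we may assume that $(U_n)$ decreases. Put
\[
H=K\cup\ominus K,\qquad V_n=U_n\cup\ominus U_n .
\]
Then $H\ni0$ is compact, and the $V_n$ are symmetric open sets that decrease and contain $H$. They form an outer base of $H$: if $O\supseteq H$ is open, then $K\subseteq O\cap\ominus O$, so $U_n\subseteq O\cap\ominus O$ for some $n$; as $O\cap\ominus O$ is symmetric, it contains $\ominus U_n$ too, and $V_n\subseteq O$.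

Let $W_n=W_{V_n}$. By Lemma~\ref{lem:relation} these relations are reflexive and symmetric with open sections, they decrease, and $W_n^{i+1}(x)=V_n\oplus W_n^i(x)$. Put
\[
C^0(x)=\{x\},\qquad C^{i+1}(x)=H\oplus C^i(x).
\]
We show by induction on $i\ge0$ that $C^i(x)$ is compact, that $C^i(x)\subseteq W^i_n(x)$ for all $n$, and that every open $O\supseteq C^i(x)$ contains $W_n^i(x)$ for all large $n$. For $i=0$ this holds because $W_n^0(x)=\{x\}$. Assume it for $i$. The set $C^{i+1}(x)$ is the image of the compact set $H\times C^i(x)$ under $\oplus$, and it lies in $V_n\oplus W_n^i(x)=W_n^{i+1}(x)$. Let $O\supseteq C^{i+1}(x)$ be open. The preimage of $O$ under $\oplus$ is open and contains $H\times C^i(x)$, so Wallace's theorem gives open sets $P\supseteq H$ and $Q\supseteq C^i(x)$ with $P\oplus Q\subseteq O$. For large $n$ we have $V_n\subseteq P$ and $W_n^i(x)\subseteq Q$, hence $W_n^{i+1}(x)\subseteq O$.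
\end{proof}

For $G=\mathbb R$, $K=[-1,1]$ and $U_n=(-1-2^{-n},1+2^{-n})$ this is the structure of Example~\ref{ex:structures}(b).

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:structure}, $G$ has an $\infty$-structure, which is in particular a $2$-structure. Being Hausdorff, $G$ is $T_1$, and Theorem~\ref{thm:B} applies.
\end{proof}

\begin{remark}\label{rem:bol}
The proof used only parts (i) and (iii) of Lemma~\ref{lem:algebra} and the continuity of $\oplus$ and $\ominus$. So Theorem~\ref{thm:A} holds verbatim for feathered Hausdorff topological left Bol loops, that is, for sets with an operation $\oplus$ that has a two-sided identity $0$, bijective translations $L_a$ and $R_a$, and satisfies (ii), with $\oplus$ and $\ominus$ continuous, where $\ominus c$ is defined by $\ominus c\oplus c=0$. Indeed, (ii) with $a=\ominus c$ gives $L_c=L_cL_{\ominus c}L_c$, so $L_{\ominus c}=L_c^{-1}$; the rest of (i) follows as above, and (iii) was derived from (i) and (ii).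
\end{remark}

\section{Expansions and covering properties}\label{sec:covering}

An indexed family $\{S_i\}_{i\in I}$ of subsets of $X$ is \emph{locally finite} (\emph{discrete}) if every point has a neighborhood that meets $S_i$ for only finitely many $i$ (for at most one $i$). A family is \emph{$\sigma$-locally finite} if it is a countable union of locally finite families. A \emph{refinement} of a cover $\mathcal U$ is a cover each of whose members lies in a member of $\mathcal U$. A Hausdorff space is \emph{paracompact} if every open cover has a locally finite open refinement. We use Michael's theorem \cite{Michael}: a regular $T_1$-space in which every open cover has a $\sigma$-locally finite open refinement is paracompact. A countable subcover is such a refinement, so regular Lindel\"of $T_1$-spaces are paracompact.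

\subsection*{Locally finite expansions}

The natural way to expand $S_i$ is to replace each $x\in S_i$ by a ball $W_{n(x)}(x)$, where $n(x)$ is so large that a multiple of the ball meets few of the $S_i$. A small ball about $y$ is then met by two kinds of balls. The smaller ones have their centers near $y$, where the family is finite. The larger ones may have distant centers; but two centers of balls of the same size $n$ are both within two $W_n$-steps of $y$, hence within four steps of each other. So four is the multiple to take. Part (1) of Theorem~\ref{thm:C} follows from Proposition~\ref{prop:structure} and the next statement.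

\begin{proposition}\label{prop:expansion}
In a $T_1$-space $X$ with a $4$-structure, every locally finite family $\{S_i\}_{i\in I}$ has a locally finite open expansion.
\end{proposition}

\begin{proof}
Call a set \emph{small} if it meets $S_i$ for only finitely many $i$. Finite unions and subsets of small sets are small. For $x\in X$, the compact set $C^4(x)$ is covered by finitely many small open sets; their union contains some $W_n^4(x)$, which is therefore small. Let $n(x)$ be the least $n$ such that $W_n^4(x)$ is small, and put
\[
T_i=\bigcup_{x\in S_i}W_{n(x)}(x),
\]
an open set containing $S_i$. Fix $y\in X$ and let $m=n(y)$. For each $n<m$ let $E_n=\{x\in W_n^2(y):n(x)=n\}$. Each $E_n$ is small: if $x_n\in E_n$, then $y\in W_n^2(x_n)$ by symmetry, so $E_n\subseteq W_n^2(y)\subseteq W_n^4(x_n)$, and the last set is small because $n(x_n)=n$. The set $W_m^2(y)\subseteq W_m^4(y)$ is small too. So $E=W_m^2(y)\cup\bigcup_{n<m}E_n$ is small.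

Suppose that $W_m(y)$ meets $T_i$, say $p\in W_m(y)\cap W_n(x)$ with $x\in S_i$ and $n=n(x)$. If $n\ge m$, then $p\in W_m(x)$, so $x\in W_m(p)\subseteq W_m^2(y)$. If $n<m$, then $p\in W_n(y)$, so $x\in W_n(p)\subseteq W_n^2(y)$ and $x\in E_n$. In both cases $S_i$ meets $E$, which happens for only finitely many $i$. Hence the neighborhood $W_m(y)$ of $y$ meets only finitely many $T_i$.
\end{proof}

From now on $G$ is a feathered Hausdorff topological gyrogroup. It is regular by Lemma~\ref{lem:regular} and a $D$-space by Theorem~\ref{thm:A}.

\subsection*{Lindel\"of number, extent and cellularity}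

The \emph{Lindel\"of number} $l(X)$ is the least infinite cardinal $\kappa$ such that every open cover of $X$ has a subcover of cardinality at most $\kappa$. The \emph{extent} $e(X)$ is the least infinite cardinal that bounds the cardinalities of the closed discrete subsets, and the \emph{cellularity} $c(X)$ is the least infinite cardinal that bounds the cardinalities of the disjoint families of nonempty open sets. The space is \emph{ccc} if $c(X)=\omega$. A Tychonoff space is \emph{pseudocompact} if every continuous real function on it is bounded.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]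
\emph{$e(G)\le l(G)$.} Let $D$ be closed and discrete, and choose open sets $U_d$ with $U_d\cap D=\{d\}$ for $d\in D$. Every subcover of $\{G\setminus D\}\cup\{U_d:d\in D\}$ contains all the $U_d$, so $|D|\le l(G)$.

\emph{$l(G)\le e(G)$.} Given an open cover $\mathcal U$, choose $\varphi(x)\in\mathcal U$ with $x\in\varphi(x)$. A closed discrete $D$ with $\varphi(D)=G$ gives the subcover $\{\varphi(d):d\in D\}$ of cardinality at most $e(G)$.

\emph{$e(G)\le c(G)$.} Let $D$ be closed and discrete. The family $\{\{d\}\}_{d\in D}$ is locally finite, so by (1) it has a locally finite open expansion $\{T_d\}_{d\in D}$. The $T_d$ need not be disjoint, so we count them against a disjoint family. By Zorn's lemma let $\mathcal B$ be a maximal disjoint family of nonempty open sets each of which meets $T_d$ for only finitely many $d$. Then $\bigcup\mathcal B$ is dense: otherwise some nonempty open set misses $\bigcup\mathcal B$, and by local finiteness it contains a nonempty open set that could be added to $\mathcal B$. So each $T_d$ meets some $B\in\mathcal B$, while each $B$ meets finitely many $T_d$. Hence $|D|\le\omega\cdot|\mathcal B|\le c(G)$.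

If $G$ is ccc, then $l(G)=\omega$, so $G$ is Lindel\"of and, being regular, paracompact.

Now let every locally finite family of nonempty open sets be finite. Let $D$ be closed and discrete, with $\{T_d\}_{d\in D}$ as above. Then there are only finitely many distinct sets $T_d$, and by local finiteness at one of its points each of them equals $T_d$ for only finitely many $d$. So $D$ is finite, and the $D$-space $G$ is compact by the observation in Section~\ref{sec:intro}.

Finally, let $G$ be Tychonoff and pseudocompact, and suppose that $\{O_j\}_{j\ge1}$ is an infinite locally finite family of nonempty open sets. Choose $x_j\in O_j$ and continuous $f_j\colon G\to[0,j]$ with $f_j(x_j)=j$ and $f_j=0$ outside $O_j$. Then $\sum_jf_j$ is locally a finite sum, hence continuous, and it is unbounded. This contradiction shows that the preceding case applies.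
\end{proof}

\subsection*{Submetacompactness}

A space is \emph{submetacompact} (or \emph{$\theta$-refinable}) if every open cover $\mathcal U$ has a sequence $(\mathcal V_n)$ of open refinements such that each point $x$ lies in only finitely many members of $\mathcal V_n$ for some $n$ depending on $x$. To turn this pointwise finiteness into local finiteness, we sort the points by the number of members of $\mathcal V_n$ that contain them. Once the points of lower order are removed together with a neighborhood, the points of order $j$ split into a discrete family, and (1) expands it.

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]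
If $G$ is paracompact, take all $\mathcal V_n$ equal to one locally finite open refinement of $\mathcal U$.

Conversely, let $\mathcal U$ be an open cover and $(\mathcal V_n)$ a sequence as in the definition. Fix $n$, and let $B_j$ be the set of points that lie in at most $j$ members of $\mathcal V_n$; thus $B_0=\emptyset$. We construct locally finite families $\mathcal G_{n,j}$ $(j\ge1)$ of open sets, each contained in a member of $\mathcal U$, such that $Q_j=\bigcup_{1\le i\le j}\bigcup\mathcal G_{n,i}$ contains $B_j$. For $j=0$ this holds with $Q_0=\emptyset$. Let $j\ge1$ and suppose $Q_{j-1}\supseteq B_{j-1}$. For each $j$-element set $\mathcal S\subseteq\mathcal V_n$ put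
\[
F_{\mathcal S}=\Bigl(B_j\cap\bigcap\mathcal S\Bigr)\setminus Q_{j-1}.
\]
A point of $B_j\setminus Q_{j-1}$ is not in $B_{j-1}$, so it lies in exactly $j$ members of $\mathcal V_n$ and belongs to the corresponding $F_{\mathcal S}$. The family $\{F_{\mathcal S}\}$ is discrete. Let $x\in G$.
\begin{itemize}
\item If $x$ lies in at least $j+1$ members of $\mathcal V_n$, the intersection of $j+1$ of them is a neighborhood of $x$ that misses $B_j$.
\item If $x$ lies in fewer than $j$ members, then $x\in B_{j-1}\subseteq Q_{j-1}$, and $Q_{j-1}$ meets no $F_{\mathcal S}$.
\item If $x$ lies in exactly the $j$ members of $\mathcal S$, take the neighborhood $\bigcap\mathcal S$. A point of $F_{\mathcal S'}\cap\bigcap\mathcal S$ lies in all members of $\mathcal S\cup\mathcal S'$ and in at most $j$ members of $\mathcal V_n$, so $\mathcal S'=\mathcal S$.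
\end{itemize}
By (1) there is a locally finite open expansion $\{T_{\mathcal S}\}$. Choose $V_{\mathcal S}\in\mathcal S$ and let $\mathcal G_{n,j}$ consist of the sets $T_{\mathcal S}\cap V_{\mathcal S}\supseteq F_{\mathcal S}$. This family is locally finite, its members lie in members of $\mathcal U$, and it covers $B_j\setminus Q_{j-1}$. So $Q_j\supseteq B_j$.

Every point lies in some $B_j$ for a suitable $n$, so $\bigcup_{n,j}\mathcal G_{n,j}$ covers $G$. It is a $\sigma$-locally finite open refinement of $\mathcal U$, and Michael's theorem gives paracompactness.
\end{proof}

\subsection*{The locally compact case}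

Here a single relation suffices, and the compact set of countable character is not used.

\begin{proof}[Proof of Theorem~\ref{thm:C}(4)]
Let $U\ni0$ be open with compact closure. Then $V=U\cap\ominus U$ is a symmetric open neighborhood of $0$ whose closure $M$ is compact. Let $W=W_V$ as in Lemma~\ref{lem:relation} and $Q_x=\bigcup_kW^k(x)$. Since $W$ is reflexive and symmetric, ``$y\in Q_x$'' is an equivalence relation. Its classes $Q_x$ are open, because the sections of $W$ are open, and so each class is also closed, being the complement of the union of the others. Thus $G$ is the topological sum of the classes. Put $M_0=\{x\}$ and $M_{k+1}=M\oplus M_k$. By induction each $M_k$ is compact and contains $W^k(x)$. Hence $Q_x=\bigcup_k(M_k\cap Q_x)$ is a countable union of compact sets.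

Each class is $\sigma$-compact, hence Lindel\"of, and regular, hence paracompact. Given an open cover of $G$, take a locally finite open refinement of its trace on each class; since the classes are open and disjoint, the union of these refinements is a locally finite open refinement on $G$.
\end{proof}

\section{Character $\aleph_1$ is not enough}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
In the group $\{0,1\}^{\omega_1}$, with addition modulo $2$ in each coordinate and the product topology, consider the subgroup
\[
\Sigma=\{x\in\{0,1\}^{\omega_1}: x_\alpha=1\text{ for only countably many }\alpha\}.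
\]
It is a Hausdorff topological group, hence a topological gyrogroup with trivial gyrations. The sets $\{x\in\Sigma:x_\alpha=0\text{ for }\alpha\in A\}$, with $A\subseteq\omega_1$ finite, form an outer base of the compact set $\{0\}$, and there are $\aleph_1$ of them.

Every closed discrete subset of $\Sigma$ is finite. Otherwise there is a countably infinite closed discrete set $D$, since subsets of closed discrete sets are closed and discrete. Let $A$ be the countable set of all $\alpha$ with $x_\alpha=1$ for some $x\in D$. Then $D$ lies in $\{0,1\}^A\times\{0\}^{\omega_1\setminus A}\subseteq\Sigma$, which is compact. So $D$ is compact and discrete, hence finite, a contradiction.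

For $x\in\Sigma$ choose $\alpha(x)<\omega_1$ with $x_{\alpha(x)}=0$, and let $\varphi(x)=\{y\in\Sigma:y_{\alpha(x)}=0\}$. This is a neighborhood assignment. If $D\subseteq\Sigma$ is finite, the point with coordinate $1$ exactly at the indices $\alpha(x)$, $x\in D$, belongs to $\Sigma\setminus\varphi(D)$. So no closed discrete $D$ satisfies $\varphi(D)=\Sigma$.
\end{proof}

In this example the relations $W_A=\{(x,y):x_\alpha=y_\alpha\text{ for }\alpha\in A\}$, with $A\subseteq\omega_1$ finite, are equivalence relations with open classes, and the classes $W_A(x)$ form a base at $x$. They have every property required in Definition~\ref{def:structure}, with $C^i(x)=\{x\}$, except that they are indexed by a directed set and not by a sequence.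

\begin{thebibliography}{9}

\bibitem{BZX}
Meng Bao, Xiaoyuan Zhang, and Xiaoquan Xu, \emph{Separability in (strongly) topological gyrogroups}, arXiv:2011.02633 (2020).

\bibitem{Michael}
E. Michael, \emph{A note on paracompact spaces}, Proc. AMS 4 (1953).

\end{thebibliography}
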